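# Separating the vertices of a sparse random graph by paths

## The linear law for $\mathrm{sp}(G(n,p))$

**Theorem 1.** For a finite graph $G$ let $\mathrm{sp}(G)$ be the minimum size of a family $\mathcal P$ of paths in $G$ (a path may be a single vertex) such that for every two distinct vertices $u,v$ some $P\in\mathcal P$ contains exactly one of $u,v$. Let $np\to\lambda>1$ (in particular $p=\lambda/n$). There is a constant $c=c(\lambda)\in(0,1]$, given by formula (11) below, with $\mathrm{sp}(G(n,p))/n\to c$ in probability; that is, a.a.s. $\mathrm{sp}(G(n,p))=cn+o(n)$.

The following supplement is proved in the last section.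

**Theorem 2.** (i) There is $c(\lambda)$ with $\mathrm{sp}(G(n,p))/n\to c(\lambda)$ in probability whenever $np\to\lambda\in(0,\infty)$, and also $\mathbb E\,\mathrm{sp}(G(n,p))/n\to c(\lambda)$. (ii) $c$ is continuous and non-increasing on $(0,\infty)$. (iii) $c(\lambda)\ge(1+\tfrac{2\lambda}3)e^{-\lambda}$ for all $\lambda>0$, and $c(\lambda)=(1+\tfrac{2\lambda}3)e^{-\lambda}+O(\lambda^3e^{-2\lambda})$ as $\lambda\to\infty$.

Let us unpack this. $G(n,p)$ is the binomial random graph: $n$ vertices, each pair joined independently with probability $p$. A sequence of events holds asymptotically almost surely (a.a.s.) if its probabilities tend to $1$. Sets $\Pi_1,\dots,\Pi_\ell\subseteq\Pi$ form a *separating system* of $\Pi$ if for all distinct $u,v\in\Pi$ some $\Pi_i$ contains exactly one of them. For example, $\{1,2\},\{2,3\}$ is a separating system of $\{1,2,3\}$: the elements lie in the first set only, in both, and in the second only. So $\mathrm{sp}(G)$ is the least number of paths whose vertex sets form a separating system of $V(G)$: if a hidden vertex is to be identified, and for each chosen path we learn whether the vertex lies on it, this is the number of questions, all fixed in advance, that suffices.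

The problem, posed in Lyuben Lichev, Nicolás Sanhueza-Matamala, "Vertex-separating path systems in random graphs", arXiv:2408.01816 (2024), asks to prove or disprove that for every $\lambda>1$ and $p=\lambda/n$ there is a constant $c\in(0,1]$ with $\mathrm{sp}(G(n,p))=cn+o(n)$ a.a.s. Theorem 1 says that the statement is true.

It is convenient to ask for covering as well.

**Definition.** $\mathrm{sp}^*(G)$ is the minimum size of a family of paths that separates *and covers* $V(G)$.

Two vertices missed by all paths are not separated, so a separating family misses at most one vertex. Adding that vertex as a one-vertex path gives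
$$\mathrm{sp}(G)\le\mathrm{sp}^*(G)\le\mathrm{sp}(G)+1.\tag{1}$$
Moreover $\mathrm{sp}^*(G)\le|V(G)|$ (take all singletons). Finally, $\mathrm{sp}^*$ is additive over connected components. Indeed, each path lies in one component, so a covering separating family of $G$ restricts to such a family on each component. Conversely, the union of such families separates two vertices of different components, because a path covering one of them misses the other. By (1) it suffices to study $\mathrm{sp}^*$.

## Paths and stars computed by hand

**Example (a path graph).** Let $G$ be the path $1,2,\dots,N$; its subpaths are intervals. To separate $i$ from $i+1$ some interval must begin or end in the gap between them. Covering $1$ and $N$ forces intervals to use the outer gaps before $1$ and after $N$. There are $N+1$ gaps and each interval uses two, so $\mathrm{sp}^*\ge(N+1)/2$. For $N=2m-1$ this is attained by the $m$ intervals $\{i,\dots,i+m-1\}$, $1\le i\le m$: vertex $j$ lies on those with index in $\{1,\dots,j\}$ if $j\le m$ and in $\{j-m+1,\dots,m\}$ if $j\ge m$, and these sets are non-empty and distinct. Here the cost is governed by *endpoints*.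

**Example (a star).** Let $G=K_{1,6}$ with centre $o$. A leaf can only be an endpoint of a path, so a path contains at most two leaves. Counting endpoints gives only $\mathrm{sp}^*\ge3$. But with $N$ paths, at most $N$ leaves lie on exactly one path, because two leaves whose only path is the same are not separated. All other leaves lie on at least two paths, so $2N\ge 2\cdot6-N$, that is $N\ge4$. Four paths suffice: with leaves $a,b,c,d,e,f$ take $aob$, $boc$, $doe$, $eof$. The vertices $a,b,c,d,e,f,o$ lie on the paths with indices $1$; $1,2$; $2$; $3$; $3,4$; $4$; $1,2,3,4$.

So two resources matter: a path has two endpoints, and a path can be the *only* path for at most one vertex. The second constraint couples vertices that may be very far apart.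

## Ball frequencies, and the case $\lambda\le1$

Write $\lambda_n=np\to\lambda$. Let $T$ be the Galton–Watson tree with Poisson($\lambda$) offspring and root $o$, $\rho$ its survival probability and $\xi=1-\rho$. Recall that $\xi$ is the smallest root in $[0,1]$ of $t=e^{-\lambda(1-t)}$, that $\rho>0$ if and only if $\lambda>1$, and that $\xi=e^{-\lambda\rho}$. For a vertex $v$, $B_r(v)$ is the subgraph induced by the vertices at distance at most $r$ from $v$, and $|B_r(v)|$ is its number of vertices. In this section $\lambda>0$ is arbitrary.

Exploring by generations, each discovered vertex has at most a $\mathrm{Bin}(n,p)$ number of new neighbours. So $|B_r(v)|$ is dominated by $Z_0+\dots+Z_r$ for a branching process with $\mathrm{Bin}(n,p)$ offspring. Since $\mathbb EZ_{j+1}^2\le\lambda_n\mathbb EZ_j+\lambda_n^2\mathbb EZ_j^2$, induction gives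
$$\mathbb E|B_r(v)|\le\mathbb E|B_r(v)|^2\le C_r\quad\text{with }C_r\text{ independent of }n.\tag{2}$$

The first lemma says that lower bounds alone give convergence of distributions.

**Lemma 3.** Let $\mu_n$ be random probability distributions and $\pi$ a fixed one on a countable set. If $\mathbb P(\mu_n(\tau)<\pi(\tau)-\eta)\to0$ for every $\tau$ and $\eta>0$, then $\sum_\tau|\mu_n(\tau)-\pi(\tau)|\to0$ in probability.

*Proof.* As both have total mass $1$, $\sum|\mu_n-\pi|=2\sum_\tau(\pi(\tau)-\mu_n(\tau))_+\le2\sum_{\tau\in F}(\pi(\tau)-\mu_n(\tau))_++2\pi(F^c)$ for every finite $F$. Choose $F$ with $\pi(F^c)$ small; the sum over $F$ tends to $0$ in probability. $\square$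

**Lemma 4 (ball frequencies).** For fixed $R$ and any set $\mathcal T$ of isomorphism classes of finite rooted graphs, $\frac1n\#\{v:B_R(v)\in\mathcal T\}\to\mathbb P(B_R(T,o)\in\mathcal T)$ in probability. In particular only $o(n)$ vertices have a ball $B_R(v)$ that is not a tree.

*Proof.* **Step 1: the mean.** Let $\tau$ be a rooted tree of depth at most $R$ with $k$ vertices, $m$ of them at depth less than $R$, and $a$ root-preserving automorphisms. On a given $k$-set with given root there are $(k-1)!/a$ trees isomorphic to $\tau$. For $B_R(v)$ to be a given one of them, its $k-1$ edges must be present, the other pairs inside absent, and the $m(n-k)$ pairs from vertices of depth less than $R$ to the outside absent. Hence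
$$\mathbb P(B_R(v)\cong\tau)=\binom{n-1}{k-1}\frac{(k-1)!}{a}\,p^{k-1}(1-p)^{mn+O(1)}\to q_\tau:=\frac{\lambda^{k-1}e^{-\lambda m}}a .$$
This is $\mathbb P(B_R(T,o)\cong\tau)$: with $d_v$ the number of children, $\tau$ has $\prod d_v!/a$ plane versions and each has probability $\prod e^{-\lambda}\lambda^{d_v}/d_v!$, with products over the $m$ vertices of depth less than $R$.

**Step 2: the second moment.** For $v\ne w$, in the same way,
$$\mathbb P\big(B_R(v)\cong\tau\cong B_R(w),\text{ disjoint}\big)=\frac{(n-2)!}{(k-1)!^2(n-2k)!}\Big(\frac{(k-1)!}a\Big)^2p^{2k-2}(1-p)^{2mn+O(1)}\to q_\tau^2 .$$
(Edges between the two balls joining vertices of depth exactly $R$ are allowed; this affects only the $O(1)$.) The balls can intersect only if $w\in B_{2R}(v)$, which by symmetry and (2) has probability at most $C_{2R}/(n-1)\to0$. So the variance of $\frac1n\#\{v:B_R(v)\cong\tau\}$ tends to $0$, and by Chebyshev this frequency tends to $q_\tau$ in probability.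

**Step 3: all classes at once.** $B_R(T,o)$ is a.s. finite, so $\sum_\tau q_\tau=1$ (classes that are not trees have mass $0$). Lemma 3 gives convergence in total variation, hence for every set $\mathcal T$. $\square$

**The case $\lambda\le1$.** Here everything is local. $T$ is a.s. finite. Let $C(v)$ be the component of $v$. For a connected graph $\tau$ on $m$ vertices, $C(v)\cong\tau$ is determined by $B_{m+1}(v)$: if $|B_{m+1}(v)|=m$, this ball is all of $C(v)$, since otherwise it would contain vertices at every distance $0,\dots,m+1$. By Lemmas 4 and 3, the frequencies of the component types (as unrooted graphs) converge in total variation to $\pi_\tau=\mathbb P(T\cong\tau)$. By additivity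
$$\mathrm{sp}^*(G)=\sum_v\frac{\mathrm{sp}^*(C(v))}{|C(v)|},\qquad\text{with summands in }[0,1],$$
so $\mathrm{sp}^*(G)/n\to c(\lambda):=\mathbb E[\mathrm{sp}^*(T)/|T|]$ in probability.

**Where this stops.** For $\lambda>1$ the tree $T$ is infinite with probability $\rho>0$. Correspondingly there will be a component $C_1$ of linear size, and for $v\in C_1$ the summand $\mathrm{sp}^*(C_1)/|C_1|$ is not a function of a bounded ball. A natural repair is to charge each path to the neighbourhoods of its two endpoints, one half to each, and to optimize separately in each neighbourhood. The star shows what this misses: if each of the six leaves pays for one endpoint, the bill is $3$, but pairing up the six ends produces leaves that share their only path. If instead we ask every leaf to be on two paths, each neighbourhood is safe by itself but the bill is $6$. The true value $4$ needs a mixture, and the proportions of the mixture are a global matter. We shall see that only one real parameter $\theta$ is needed to describe this coupling.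

The plan for $C_1$ is this. We cut it into bounded tree-like pieces so that a path with no endpoint in a piece is seen there in only one way. Inside each piece we pose a finite optimization problem depending on $\theta$. Then we show that pieces can be solved independently and glued, at extra cost $o(n)$. From now on, until the last section, $\lambda>1$.

## Connected sets with few outgoing edges, and the giant component

The gluing will need that a small set of deleted vertices cannot cut off anything of medium size. This section provides that. First some a.a.s. bounds, with a constant $C=C(\lambda)$:
$$e(G)\le\lambda n,\qquad\sum_v\deg(v)^2\le Cn,\qquad\text{maximum degree}\le\log n.\tag{3}$$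
Here $e(G)\sim\mathrm{Bin}(\binom n2,p)$ has mean $\sim\lambda n/2$ and variance $O(n)$, so Chebyshev applies. The sum of squared degrees is $2e(G)$ plus twice the number of two-edge paths. That number has mean $O(n)$. In its variance only pairs of two-edge paths sharing an edge contribute, and their union has three edges on four vertices, three edges on three vertices, or two edges on three vertices. So the variance is $O(n^4p^3+n^3p^3+n^3p^2)=O(n)$, and Chebyshev applies. Finally, with $k=\lceil\log n\rceil$, the expected number of vertices of degree at least $k$ is at most $n\binom nkp^k\le n(e\lambda_n/k)^k\to0$.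

**Definition.** Write $e(B,V\setminus B)$ for the number of edges leaving $B$. For constants $A,J,R$ let $X_{R,J}$ be the set of vertices lying in some $B\subseteq V$ with $G[B]$ connected, $R\le|B|\le A\log n$ and $e(B,V\setminus B)\le J$.

For example, if a path on $R\le A\log n$ vertices hangs on the rest of the graph by a single edge, its vertices are in $X_{R,1}$.

**Lemma 5.** For fixed $A,J$: $\limsup_n\mathbb E|X_{R,J}|/n\to0$ as $R\to\infty$. For fixed $A,J,r$,
$$\mathbb E\sum_{x\in X_{R,J}}|B_r(x)|\le\epsilon_R\,n,\qquad\limsup_n\epsilon_R\to0\quad(R\to\infty).\tag{4}$$

*Proof.* A connected graph on $k$ labelled vertices contains one of $k^{k-2}$ spanning trees (Cayley), and the edges leaving a $k$-set are independent of those inside. The probability of exactly $j\le J$ leaving edges is at most $\binom{k(n-k)}jp^j(1-p)^{k(n-k)-j}\le(\lambda_nk)^j\cdot2e^{-\lambda_nk}$ for large $n$ and $k\le A\log n$, since $(1-p)^{k(n-k)-J}\le e^{-\lambda_nk}e^{pk^2+pJ}$. With $\binom nk\le(en/k)^k$,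
$$\mathbb E|X_{R,J}|\le\sum_{k=R}^{A\log n}k\binom nkk^{k-2}p^{k-1}\sum_{j\le J}(\lambda_nk)^j\,2e^{-\lambda_nk}\le n\sum_{k\ge R}\frac{2(J+1)(1+\lambda_nk)^J}{\lambda_nk}\big(\lambda_ne^{1-\lambda_n}\big)^k .$$
As $\lambda e^{1-\lambda}<1$ and $\lambda_n\to\lambda$, for large $n$ the last series is dominated by the tail of a fixed convergent series. This proves the first claim. By Cauchy–Schwarz and (2), the left side of (4) is at most $\big(\mathbb E|X_{R,J}|\cdot\mathbb E\sum_x|B_r(x)|^2\big)^{1/2}\le n\,(C_r\,\mathbb E|X_{R,J}|/n)^{1/2}$. $\square$

**Lemma 6.** For every $M$ there is $A$ such that a.a.s., for every $D\subseteq V$ with $|D|\le M$, the graph $G\setminus D$ has at most one component with more than $A\log n$ vertices.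

*Proof.* Fix $D$ and put $\delta=\frac{\lambda-1}{8\lambda(\lambda+1)}$, $k_+=\lfloor\delta n\rfloor$, $k_0=\lceil A\log n\rceil$.

**Step 1: the exploration.** We explore the component of $v$ in $G\setminus D$. At the start only $v$ is seen, and it is active. In each step take an active vertex, query its pairs with all unseen vertices of $V\setminus D$, make the new neighbours active (and seen), and declare the vertex saturated. Seen means active or saturated. Stop after a step if there is no active vertex (type 0) or if at least $\frac{\lambda+1}2k_+$ vertices are seen (type 1).

**Step 2: the exploration grows linearly.** At the beginning of each performed step at least $n-M-\frac{\lambda+1}2k_+\ge n_1:=\lceil n(1-(\lambda+1)\delta)\rceil$ vertices are unseen ($n$ large). Let $N_i$ be the number of new vertices in step $i$, and $b_i\le N_i$ the number of those among the first $n_1$ unseen vertices in a fixed order; after stopping, sample the $b_i$ independently. Then $b_1,b_2,\dots$ are i.i.d. $\mathrm{Bin}(n_1,p)$, and if step $k$ is performed, then more than $\sum_{i\le k}b_i$ vertices are seen after it. Now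
$$n_1p\to\lambda-\tfrac{\lambda-1}8=\tfrac{7\lambda+1}8>\tfrac{3\lambda+1}4>\tfrac{\lambda+1}2 .$$
So $\sum_{i\le k}b_i\sim\mathrm{Bin}(kn_1,p)$ has mean at least $\frac{3\lambda+1}4k$ for large $n$, and Chernoff's bound $\mathbb P(\mathrm{Bin}\le(1-t)\mu)\le e^{-t^2\mu/2}$ with $t=\frac{\lambda-1}{3\lambda+1}$ gives
$$\mathbb P\Big(\sum_{i\le k}b_i<\tfrac{\lambda+1}2k\Big)\le e^{-c_1k},\qquad c_1=\tfrac{(\lambda-1)^2}{8(3\lambda+1)} .$$
Call $v$ *good* if for every $k\in[k_0,k_+]$ such that step $k$ is performed, at least $\frac{\lambda+1}2k$ vertices are seen after step $k$. Summing over $k\ge k_0$, $v$ is good with probability at least $1-O(n^{-c_1A})$.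

**Step 3: a good vertex in a large component ends with many active vertices.** Let $v$ be good with component larger than $A\log n$. A type-0 stop at step $j$ means that the component has exactly $j$ vertices, so $j\ge k_0$ and only $j<\frac{\lambda+1}2j$ vertices are seen; if $j\le k_+$ this contradicts goodness. If there is no stop before step $k_+$, then after step $k_+$ at least $\frac{\lambda+1}2k_+$ vertices are seen. So a type-1 stop occurs at some step $j\le k_+$, and then at least $a:=\frac{\lambda+1}2k_+-k_+=\frac{\lambda-1}2k_+$ vertices are active.

**Step 4: two large components are unlikely.** Let $v,v'$ lie in different components, both larger than $A\log n$. Outside an event of probability $O(n^{-c_1A})$ both are good, so both explorations end with active sets $\mathcal A,\mathcal A'$ of size at least $a$. Run the exploration of $v$ and then that of $v'$, re-using known answers. As a function of $G$ the latter is the usual exploration of $v'$, so the estimate of Step 2 applies to it. Every queried pair contains a vertex saturated by the exploration that queried it. The two seen sets are disjoint and active vertices are not saturated, so no pair between $\mathcal A$ and $\mathcal A'$ has been queried. Conditionally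 on both explorations these pairs are edges independently with probability $p$, and all of them must be non-edges. This has conditional probability at most $(1-p)^{a^2}\le e^{-c_2n}$ for some $c_2>0$. A union bound over $v,v'$ and the at most $(M+1)n^M$ sets $D$ finishes the proof if $c_1A>M+3$. $\square$

**The giant component.** Let $C_1$ be a largest component. We show that a.a.s. $|C_1|\ge c_0n$ with $c_0=\rho/2$. Take $A$ from Lemma 6 with $M=0$. A vertex in a component with at most $A\log n$ vertices either has $|C(v)|<R$ or lies in $X_{R,0}$. By Lemma 4, $\#\{v:|C(v)|<R\}=(\mathbb P(|T|<R)+o(1))n\le(1-\rho+o(1))n$ with probability $1-o(1)$. By Lemma 5 and Markov, for every $\eta>0$ there is $R$ with $\limsup_n\mathbb P(|X_{R,0}|>\rho n/4)\le\eta$. So a.a.s. at least $\rho n/2$ vertices are in components larger than $A\log n$, and by Lemma 6 there is only one such component.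

**Lemma 7.** For every $M$ there is $A$ such that a.a.s. for all $|D|\le M$: $G\setminus D$ has exactly one component with more than $A\log n$ vertices, denoted $\mathrm{big}(D)$; $\mathrm{big}(D)\subseteq C_1$; and $\mathrm{big}(D)$ contains a cycle. Consequently a.a.s. the 2-core of $C_1$ is non-empty and is not a cycle.

*Proof.* Take $A$ from Lemma 6 for $M+1$ and assume (3), $|C_1|\ge c_0n$ and the conclusion of Lemma 6. Since degrees are at most $\log n$, $C_1\setminus D$ has at most $M\log n+1$ components. At most one exceeds $A\log n$, so the largest has at least $c_0n-M-(M\log n+1)A\log n\ge c_0n/2$ vertices. It is $B=\mathrm{big}(D)$. If $B$ were a tree, let $z$ be a centroid, that is, a vertex such that all components of $B\setminus z$ have at most $|B|/2$ vertices. There are at most $\log n$ of these components, and they are components of $G\setminus(D\cup\{z\})$, so at most one exceeds $A\log n$. Thus $|B|-1\le|B|/2+A\log^2n$, a contradiction for large $n$.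

For the last claim use $M=1$. $C_1=\mathrm{big}(\emptyset)$ has a cycle, so its 2-core is non-empty. If the 2-core were a cycle through $x$, then $C_1\setminus x\supseteq\mathrm{big}(\{x\})$ would be acyclic, a contradiction. $\square$

From now on we work on the event, of probability $1-o(1)$, that (3) and the conclusions of Lemma 7 hold for the finitely many values of $M$ used.

## The 2-core, its pieces, and what a path leaves in a piece

The *core* is the 2-core of $C_1$: the largest subgraph with minimum degree at least $2$. It is an induced subgraph, obtained by repeatedly deleting vertices of degree at most $1$, so it is connected. We use these facts.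

- Every cycle in $C_1$, and every path in $C_1$ joining two disjoint cycles, lies in the core, because its union with these cycles has minimum degree at least $2$.
- Each component $Z$ of $C_1\setminus\text{core}$ is a tree joined to the core by exactly one edge. By connectedness there is at least one edge. A cycle in $Z$, or a path in $Z$ between the ends of two different edges to the core, could be added to the core, contradicting maximality. These $Z$ are the *pendant trees*.
- If $G[B]$ is a tree and exactly one edge leaves $B$, then $B$ contains no core vertex. Otherwise the $q\ge1$ core vertices in $B$ span a forest, so their core degrees sum to at most $2(q-1)+1<2q$, a contradiction.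

Write $d(x)\ge2$ for the degree of $x$ within the core. A core vertex with $d(x)\ge3$ is a *branch vertex*; as the core is connected and not a cycle, branch vertices exist. For the same reason the core vertices of degree $2$ induce a graph whose components are paths $x_1\dots x_k$, where $x_1$ has one further core edge $x_1y_0$, $x_k$ has one further core edge $x_ky_{k+1}$, and $y_0,y_{k+1}$ are branch vertices (for $k=1$ both edges are at $x_1$).

**Definition (pieces).** A *branch piece* is a branch vertex $x_1$ with its pendant trees; its *spine* is $S=\{x_1\}$, and $k=1$. An *edge piece* is a path $x_1\dots x_k$ as above with the pendant trees attached to it; its spine is $S=\{x_1,\dots,x_k\}$. Each component of $G$ other than $C_1$ is a piece with $S=\emptyset$. The *type* of a piece is the isomorphism class of $(H,S)$. Write $|H|=|V(H)|$, and $t(v)$ for the type of the piece containing $v$.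

Pieces partition $V(G)$. A piece $H$ in $C_1$ is an induced tree, and all edges leaving it are core edges: for an edge piece exactly two, one at $x_1$ and one at $x_k$; for a branch piece all are at $x_1$.

**Example.** Take $K_4$ on $\{1,2,3,4\}$, replace the edge $12$ by a path $1\,a\,b\,2$, and hang a leaf $u$ on $a$ and a leaf $w$ on $3$. Its core consists of $1,2,3,4,a,b$. The pieces are $\{1\},\{2\},\{4\}$ and $\{3,w\}$ (branch pieces) and $\{a,b,u\}$ with spine $\{a,b\}$ (an edge piece).

**Definition (traces).** For a piece $H$ in $C_1$, a *full trace* is the vertex set of a path in $H$. A *half trace* is the vertex set of a path in $H$ from some $a\in V(H)$ to $x_1$ or to $x_k$.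

In the edge piece of the example the half traces are $\{a\},\{b\},\{a,b\},\{u,a\},\{u,a,b\}$. The next lemma is the reason for cutting in this way.

**Lemma 8.** Let $P$ be a path in $G$ and $H$ a piece in $C_1$. (a) If $P$ has no endpoint in $H$, then $V(P)\cap V(H)\in\{\emptyset,S\}$. (b) If exactly one endpoint is in $H$ and the other is not, then $V(P)\cap V(H)$ is a half trace. (c) If both endpoints are in $H$, then either $P\subseteq H$ or $V(P)\cap V(H)$ is a disjoint union of two half traces.

*Proof.* Suppose $P\not\subseteq H$ and consider the maximal subpaths (segments) of $P$ in $H$. At each end of a segment that is not an endpoint of $P$, the path continues along an edge leaving $H$.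

*Branch piece.* All leaving edges are at $x_1$ and every segment uses at least one, so every segment contains $x_1$ and there is at most one. In (a) both its ends are $x_1$, so it is $\{x_1\}=S$. In (b) it goes from the endpoint to $x_1$. In (c) there would be two segments, which is impossible.

*Edge piece.* There are two leaving edges, each used at most once by $P$. (a) A segment uses both, so there is at most one, and it is the path in the tree $H$ from $x_1$ to $x_k$, that is $S$. (b) The segment containing the endpoint uses one leaving edge and a further segment would need two more, so there is one segment, a half trace. (c) The two segments containing the endpoints use one leaving edge each, so there is no other segment, and they are disjoint half traces. $\square$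

## Configurations and the lower bound

**Definition (configurations).** Let $(H,S)$ be a piece with $S\ne\emptyset$. A *configuration* $\mathcal C$ is a multiset of full traces together with a multiset of half traces which, together with the set $S$, cover and separate $V(H)$. Let $f$ and $h$ be the numbers of full and half traces. Let $s$ be the number of $u\in V(H)\setminus S$ contained in exactly one member of $\mathcal C$ (with multiplicity), this member being a half trace. For $\theta\in[0,1]$ put
$$F_\theta(\mathcal C)=f+\tfrac\theta2h+(1-\theta)s,\qquad\varphi_\theta(H,S)=\min_{\mathcal C}F_\theta(\mathcal C).$$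
For $S=\emptyset$ put $\varphi_\theta(H,\emptyset)=\mathrm{sp}^*(H)$.

Reducing multiplicities larger than $2$ to $2$ keeps a configuration, does not increase $f$ or $h$, and leaves $s$ unchanged. So we take the minimum over the *finite* class with multiplicities at most $2$. As there are at most $2|H|$ different half traces, $h\le4|H|$ in this class. All singletons as full traces show $0\le\varphi_\theta\le|H|$, and this also holds for $S=\emptyset$. Let
$$L_\theta(G)=\sum_H\varphi_\theta(H,S)=\sum_v\frac{\varphi_\theta(t(v))}{|t(v)|},\tag{5}$$
where the first sum is over all pieces, and $|\tau|$ is the number of vertices of a piece of type $\tau$.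

**Example.** For the type $(\{x\},\{x\})$ the empty configuration is allowed, so $\varphi_\theta=0$. Let $\tau_0$ be the type of an edge $xu$ with $S=\{x\}$. The set $S$ already separates $x$ from $u$, so we must only cover $u$. The half trace $\{u,x\}$ used once has $(f,h,s)=(0,1,1)$ and $F_\theta=1-\frac\theta2$; used twice it has $(0,2,0)$ and $F_\theta=\theta$. Any configuration has $f\ge1$, or else $f=0$ and $h=1$ (then $s=1$), or $f=0$ and $h\ge2$. So $\varphi_\theta(\tau_0)=\min(1-\frac\theta2,\theta)$. The same three cases give the same value for the edge piece $\{a,b,u\}$ of the previous example: the half trace $\{u,a\}$ covers $u$, and it separates $a$ from $b$ and $u$ from $b$, while $S$ separates $u$ from $a$.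

**Example (the trade-off).** Suppose $m$ pieces have type $\tau_0$, with $3\mid m$; let $x$ of them use the half trace once and $m-x$ use it twice. Then $\frac12\sum h=m-\frac x2$ and $\sum s=x$. The larger of these two numbers is smallest at $x=\frac23m$, with value $\frac23m$. And $\max_\theta m\min(1-\frac\theta2,\theta)=\frac23m$ as well, at $\theta=\frac23$. With $\theta=1$ (endpoints only) we would get $\frac m2$, as in the failed count for the star.

**Proposition 9 (lower bound).** $\mathrm{sp}^*(G)\ge\max_{\theta\in[0,1]}L_\theta(G)$.

*Proof.* By additivity consider a covering separating family $\mathcal P_1$ of $C_1$; the other components contribute $\mathrm{sp}^*$ on both sides.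

**Step 1: the family induces configurations.** For each piece $H$ in $C_1$ let $\mathcal C_H$ consist of the paths of $\mathcal P_1$ inside $H$ (full traces) and the half traces from Lemma 8(b),(c), where in case (c) with $P\not\subseteq H$ we split into the two halves. By Lemma 8 all other traces on $H$ are $\emptyset$ or $S$. If a disjoint union of two sets separates two vertices, or covers a vertex, then one of the two sets does. So $\mathcal C_H$ is a configuration.

**Step 2: counting endpoints.** Let $c'$ be the number of paths of $\mathcal P_1$ contained in no piece. Each contributes exactly two halves: one in each of two pieces, or two in one piece. So $\sum_Hh=2c'$ and $|\mathcal P_1|=\sum_Hf+c'$.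

**Step 3: counting singly covered vertices.** Let $u$ be counted in $s(\mathcal C_H)$. As $u\notin S$, every path containing $u$ has an endpoint in $H$ by Lemma 8(a), and the number of paths containing $u$ equals the number of members of $\mathcal C_H$ containing $u$, because the two halves of one path are disjoint. So $u$ lies on exactly one path of $\mathcal P_1$, and this path is contained in no piece. Distinct such $u$, over all pieces, have distinct such paths, since otherwise they would not be separated. Hence $\sum_Hs\le c'$.

**Step 4: combining.** For every $\theta\in[0,1]$,
$$|\mathcal P_1|=\sum f+\theta c'+(1-\theta)c'\ge\sum f+\theta\cdot\tfrac12\sum h+(1-\theta)\sum s\ge\sum_{H\subseteq C_1}\varphi_\theta(H,S).\qquad\square$$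

## The pieces of the Poisson tree

To evaluate $L_\theta(G)/n$ we need the frequencies of piece types. The limit is described by pieces of $T$. Recall that the children of a vertex with infinite and with finite progeny are, by Poisson thinning, independent with numbers Poisson($\lambda\rho$) and Poisson($\lambda\xi$).

**Definition.** If $T$ is finite, the piece of $o$ is $(T,\emptyset)$. If $T$ is infinite, let $T^*$ be the set of $x$ such that $T\setminus x$ has at least two infinite components. With $T^*$ as core, define branch vertices (at least three infinite components), spines, pendant trees and pieces as before.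

**Lemma 10.** Almost surely this is well defined and all pieces are finite. In particular, if $T$ is infinite, then a.s. $T^*$ is non-empty and connected, branch vertices exist, and all spines of degree-2 vertices are finite paths with branch vertices next to their ends; for $x\in T^*$ the $T^*$-neighbours of $x$ are exactly its neighbours in infinite components of $T\setminus x$; and the pendant trees are exactly the finite components of $T\setminus y$, $y\in T^*$.

*Proof.* **Step 1: $T^*$ is connected.** Let $x,y\in T^*$ and let $z\neq x,y$ lie on the path between them. Some infinite component of $T\setminus x$ does not contain $z$, so the component of $T\setminus z$ containing $x$ is infinite. The same holds for $y$, and these two components differ. So $z\in T^*$.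

**Step 2: neighbours in $T^*$.** Let $x\in T^*$ and let $w$ be a neighbour in an infinite component of $T\setminus x$. The component of $T\setminus w$ containing $x$ is infinite, since it contains another infinite component of $T\setminus x$. As $T$ is locally finite and the component of $T\setminus x$ containing $w$ is infinite, another component of $T\setminus w$ is infinite. So $w\in T^*$. Conversely, if a neighbour $w$ is in $T^*$, an infinite component of $T\setminus w$ not containing $x$ lies in the component of $T\setminus x$ containing $w$, which is therefore infinite. So the degree of $x$ in $T^*$ is the number of infinite components of $T\setminus x$, which is at least $2$.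

**Step 3: spines are finite.** Given survival, the vertices with infinite progeny (surviving vertices) form a Galton–Watson tree whose offspring law is Poisson($\lambda\rho$) conditioned to be at least $1$. This is not a.s. $1$. So from each of the countably many vertices, a descending path of vertices with exactly one surviving child is a.s. finite. An infinite path of degree-2 vertices of $T^*$ is eventually descending. A vertex on it whose parent is its predecessor on the path has exactly one other infinite branch, so exactly one surviving child, and we have excluded this. If $T$ is infinite and $T^*=\emptyset$, then every surviving vertex has exactly one surviving child, also excluded. So $T^*\neq\emptyset$. It is a tree with minimum degree at least $2$, hence infinite. Without branch vertices it would be an infinite path of degree-2 vertices. So branch vertices exist, and all spines are finite paths with branch vertices next to their ends.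

**Step 4: pendant trees are finite.** Let $x\notin T^*$, let $y$ be the first $T^*$-vertex on the path from $x$ to $T^*$, and $z$ its predecessor. As $z\notin T^*$, the component of $T\setminus y$ containing $z$ is finite by Step 2. It contains $x$. It contains no vertex of $T^*$, since a path in the connected set $T^*$ from such a vertex to $y$ would pass through $z$. Conversely, a finite component of $T\setminus y$ with $y\in T^*$ has its neighbour of $y$ outside $T^*$ by Step 2, so it is disjoint from $T^*$ for the same reason. $\square$

Let $\pi_\tau$ be the probability that the piece of $o$ has type $\tau$. Then $\sum_\tau\pi_\tau=1$. Let $t(o)$ denote the type of the piece of $o$ in $T$.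

## Frequencies of piece types and the constant $c$

Whether a vertex belongs to the core is not a local property. The point of the next proof is that it can be read off from a large ball, except near the rare sets of Lemma 5.

**Proposition 11.** $\frac1n\#\{v:t(v)=\tau\}\to\pi_\tau$ in probability for every $\tau$; hence $\sum_\tau\big|\frac1n\#\{v:t(v)=\tau\}-\pi_\tau\big|\to0$ in probability.

*Proof.* By Lemma 3 it suffices to show $\mathbb P(\#\{v:t(v)=\tau\}<(\pi_\tau-\eta)n)\to0$ for each $\tau$ and $\eta>0$. Let $m=|\tau|$. If $S=\emptyset$, then since $|C_1|>m$ for large $n$, the event $t(v)=\tau$ means that the component of $v$ is isomorphic to $\tau$. It is determined by $B_{m+1}(v)$, and Lemma 4 applies. Let $S\neq\emptyset$.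

**Step 1: a local version of pieces.** Let $R>m+2$, suppose $\Gamma=B_R(v)$ is a tree, and let $\partial$ be its set of vertices at distance exactly $R$ from $v$. For $x\in\Gamma$ a neighbour $w$ is *long at $x$* if the component of $\Gamma\setminus x$ containing $w$ meets $\partial$; let $\ell(x)$ be the number of long neighbours. Say that $(P,S)$ is an *$R$-local piece of $v$* if $v\in P$, $|P|=m$, $S\subseteq P$, $P$ is connected, $P$ is the union of $S$ and all components of $\Gamma\setminus x$ ($x\in S$) disjoint from $\partial$, and either

(i) $S=\{x\}$ with $\ell(x)\ge3$, or

(ii) $S$ is the vertex set of a path $x_1\dots x_k$, and there are distinct vertices $y_0=:x_0$ and $y_{k+1}=:x_{k+1}$ outside $S$ with $\ell(y_0),\ell(y_{k+1})\ge3$, such that for $1\le i\le k$ the long neighbours of $x_i$ are exactly $x_{i-1}$ and $x_{i+1}$.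

For example, in case (i) with $\tau=\tau_0$ and $v=u$ the leaf: $u$ has the single neighbour $x$, and all other neighbours of $x$, at least three, lead to distance $R$. Let $E_R(v)$ be the event that $B_R(v)$ is a tree and $v$ has an $R$-local piece of type $\tau$. It is determined by $B_R(v)$.

**Step 2: $T$ sees its pieces locally.** Suppose $o$ has a piece of type $\tau$ in $T$. For all large $R$, a neighbour of one of the finitely many vertices in $S$ (and $y_0,y_{k+1}$ for an edge piece) is long if and only if its branch is infinite: a finite branch does not reach distance $R$ once $R$ is large, and an infinite branch contains a path from the neighbour to distance $R$. With Lemma 10, $E_R(o)$ holds for all large $R$. By Fatou, $\liminf_{R\to\infty}\mathbb P(E_R(o))\ge\pi_\tau$.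

**Step 3: in $G$, local pieces are pieces, away from rare sets.** Use Lemma 7 with $M=1$ and its $A$, and put $X=X_{R-m,1}$. *Claim: if $(P,S)$ is an $R$-local piece of $v$ and $v$ is at distance greater than $m+1$ from $X$, then $(P,S)$ is the piece of $v$.*

First, $v\in C_1$. Otherwise the component of $v$, which reaches distance $R$ since long neighbours exist, has at least $R+1$ and at most $A\log n$ vertices and no leaving edges, so $v\in X$, a contradiction.

Next, long neighbours give core edges. Let $x\in S\cup\{y_0,y_{k+1}\}$ (just $x\in S$ in case (i)). Its distance to $v$ is at most $m<R$, so all $G$-neighbours of $x$ are in $\Gamma$. Let $w$ be long at $x$, and $B$ the component of $G\setminus x$ containing $w$. The branch contains a path from $w$, at distance at most $m+1$ from $v$, to a vertex at distance $R$ from $v$, so $|B|\ge R-m$. There are two kinds: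

- ($\alpha$) $x$ has another neighbour in $B$; then $xw$ lies on a cycle.
- ($\beta$) $e(B,V\setminus B)=1$. Then $|B|\le A\log n$ would give $w\in X$ at distance at most $m+1$ from $v$, a contradiction. So $B=\mathrm{big}(\{x\})$.

Different long neighbours of kind ($\beta$) lie in different components of $G\setminus x$, so there is at most one of them. As $\ell(x)\ge2$, some long neighbour is of kind ($\alpha$), so $x$ lies on a cycle. If $w$ is of kind ($\beta$), this cycle avoids $B$, because only one edge joins $x$ to $B$, and $B$ contains a cycle by Lemma 7. So $xw$ lies on a path joining a cycle through $x$ to a disjoint cycle in $B$. In all cases $xw$ is a core edge.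

Conversely, if $w$ is a neighbour of $x\in S$ that is not long, its component in $\Gamma\setminus x$ consists of vertices at distance less than $R$ from $v$, all of whose $G$-neighbours are in $\Gamma$. So it is a component of $G\setminus x$. It is a tree joined to $x$ by one edge, hence disjoint from the core.

Therefore, for $x\in S$ the core neighbours are exactly the long ones, $y_0,y_{k+1}$ have core degree at least $3$, and $P$ is $S$ with all its pendant trees. So $(P,S)$ is a branch piece in case (i) and an edge piece in case (ii). This proves the claim.

**Step 4: counting.** By the claim, $\#\{v:t(v)=\tau\}\ge\#\{v:E_R(v)\}-\sum_{x\in X}|B_{m+1}(x)|$. Given $\eta'>0$, take $R$ large, so that $\mathbb P(E_R(o))\ge\pi_\tau-\frac\eta4$ and, by (4) and Markov, the sum exceeds $\frac\eta2n$ with probability at most $\eta'$ for all large $n$. By Lemma 4, $\#\{v:E_R(v)\}\ge(\pi_\tau-\frac\eta2)n$ with probability $1-o(1)$. So $\limsup_n\mathbb P(\#\{v:t(v)=\tau\}<(\pi_\tau-\eta)n)\le\eta'$, and $\eta'$ is arbitrary. $\square$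

Put
$$\psi(\theta)=\sum_\tau\pi_\tau\frac{\varphi_\theta(\tau)}{|\tau|}.\tag{6}$$
Since $0\le\varphi_\theta(\tau)/|\tau|\le1$, Proposition 11 and (5) give
$$\sup_{\theta\in[0,1]}\Big|\tfrac1nL_\theta(G)-\psi(\theta)\Big|\to0\ \text{ in probability},\tag{7}$$
$$\tfrac1n\#\{v:|t(v)|>K\}\to\mathbb P(|t(o)|>K)\ \text{ in probability},\tag{8}$$
$$\mathbb P(|t(o)|>K)\to0\quad(K\to\infty).\tag{9}$$
Each $\varphi_\theta(\tau)$ is continuous in $\theta$, being constant or a minimum of finitely many affine functions, and the series (6) converges uniformly, so $\psi$ is continuous. An isolated vertex, as a component, has $\varphi_\theta=\mathrm{sp}^*=1$ and $\pi=e^{-\lambda}$. So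
$$0<e^{-\lambda}\le\max_{\theta\in[0,1]}\psi(\theta)\le1,\tag{10}$$
and we define
$$c=c(\lambda):=\max_{\theta\in[0,1]}\psi(\theta).\tag{11}$$
By Proposition 9 and (7), $\mathrm{sp}^*(G)\ge cn-o(n)$ a.a.s. The rest of the proof is the upper bound.

## The minimax choice of configurations

For the upper bound we choose one configuration per piece. Gluing halves in pairs, with no two singly covered vertices on one path, will cost about $\sum f+\max(\frac12\sum h,\sum s)$. The next lemma says that this can be made as small as the lower bound allows.

**Lemma 12.** Let $\mathcal Q$ be a finite set of pieces of $C_1$, each with at most $K$ vertices. There are configurations $\mathcal C_H$ ($H\in\mathcal Q$), with multiplicities at most $2$, such that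
$$\sum f+\max\big(\tfrac12\sum h,\sum s\big)\le\max_{\theta\in[0,1]}\sum_{H\in\mathcal Q}\varphi_\theta(H,S)+4K.$$

*Proof.* Put $D(\mathcal C)=\frac h2-s$. Then $F_\theta(\mathcal C)=f+s+\theta D$, and $|D|\le2K$ because $h\le4K$ and $s\le K$. Let $g(\theta)=\sum_{H\in\mathcal Q}\varphi_\theta(H,S)$, a sum of minima of finitely many affine functions of slopes $D$, and let $\theta^*$ maximize $g$ on $[0,1]$. Near $\theta^*$ only the minimizers of $F_{\theta^*}$ matter, so the left (right) derivative of $g$ at $\theta^*$ is the sum over $H$ of the maximum (minimum) of $D$ over the minimizers of $F_{\theta^*}$. For all choices of configurations,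
$$\sum f+\max(\tfrac12\sum h,\sum s)=\sum F_{\theta^*}+\max\big((1-\theta^*)\sum D,\,-\theta^*\sum D\big).$$
If we choose minimizers of $F_{\theta^*}$, then $\sum F_{\theta^*}=g(\theta^*)$, so it remains to make the last term at most $4K$.

If $\theta^*=1$, the left derivative is at least $0$. Minimizers with maximal $D$ give $\sum D\ge0$, and the last term is $0$. If $\theta^*=0$, the right derivative is at most $0$. Minimizers with minimal $D$ give $\sum D\le0$, and the last term is $0$. If $0<\theta^*<1$, minimizers with minimal $D$ give $\sum D\le0$ and those with maximal $D$ give $\sum D\ge0$. Switching from the former to the latter one piece at a time changes $\sum D$ by at most $4K$ per step, so some choice along the way has $|\sum D|\le4K$, and the last term is at most $4K$. $\square$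

## Separating core vertices by non-backtracking walks

Configurations get the set $S$ for free and say nothing about core vertices of different pieces. We now pay for both at small cost, using a sparse random family of paths in the core. A *non-backtracking* walk never reverses the edge just used: at a core vertex of degree $2$ it goes straight on, at one of degree $3$ it chooses between two edges.

**Lemma 13.** Let $\varepsilon\in(0,1)$, $K\ge1$, $\ell\ge K+2$, and let $\mathcal Q$ be a set of pieces $H$ of $C_1$ with $|H|\le K$ such that $B_{3\ell}(v)$ is a tree for all $v\in V(H)$. There are a family $\mathcal W$ of paths in the core and a set $Y$ of core vertices with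
$$|\mathcal W|+|Y|\le2\varepsilon e(G)+2Ke^{-\varepsilon(\ell-K-1)/2}\sum_v\deg(v)^2$$
such that every core vertex $x\notin Y$ in a piece $H\in\mathcal Q$ is covered by $\mathcal W$ and is separated by $\mathcal W$ from every core vertex $z\notin V(H)$.

*Proof.* **Step 1: the random walks.** The graph is fixed. For each directed core edge $e$, independently with probability $\varepsilon$, launch a non-backtracking random walk $(e_1=e,e_2,\dots,e_\ell)$ in the core: from $(a,b)$ go to $(b,c)$ with $c\ne a$ uniform among the $d(b)-1$ choices. The inflow into $(b,c)$ is $(d(b)-1)\cdot\frac1{d(b)-1}=1$, so the transition matrix is doubly stochastic. Hence for every directed core edge $g$ and every $j\le\ell$ the expected number of launched walks with $e_j=g$ is $\varepsilon$. Let $\mathcal W$ be the set of launched walks that are paths.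

A walk visiting $u$ stays in $B_\ell(u)$. If $B_\ell(u)$ is a tree, such a walk is a path and visits $u$ once. So for an event prescribing the transit of the walk through $u$, the number of launched walks with the event is a sum of independent indicators, one per starting edge, and its expectation is the sum over the positions at which the transit can begin. The probability that this number is $0$ is at most $e^{-\text{expected number}}$.

**Step 2: branch pieces.** Let $x$ be the branch vertex, $d=d(x)\ge3$. For each core neighbour $a$ of $x$ require a launched walk passing $b,x,c$ with $b\neq c$ and $b,c\ne a$. There are $(d-1)(d-2)$ pairs $(b,c)$ and $\ell-1$ positions, so the expected number is $\varepsilon(\ell-1)\frac{(d-1)(d-2)}{d-1}\ge\varepsilon(\ell-1)$. Suppose all $d$ requirements hold. Then $x$ is covered, so a core vertex $z\neq x$ on no path of $\mathcal W$ through $x$ is separated from $x$. If $z$ does lie on a path of $\mathcal W$ through $x$, then the unique $x$–$z$ path in the tree $B_\ell(x)$ is part of a core walk and starts with some core neighbour $a$. The required walk for this $a$ contains $x$ and leaves $x$ in both directions by neighbours other than $a$, so it does not contain $z$. The failure probability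 is at most $d(x)e^{-\varepsilon(\ell-1)}$.

**Step 3: edge pieces.** Let the spine be $x_1\dots x_k$, $k\le K$, and $x=x_i$. As $B_{3\ell}(x)$ is a tree, $y_0\ne y_{k+1}$. For $y=y_0$, $d=d(y)\ge3$, require

- ($\alpha$) a launched walk passing $b,y,c$ with $b\ne c$ and $b,c\ne x_1$; the expected number is $\varepsilon(\ell-1)(d-2)\ge\varepsilon(\ell-1)$;
- ($\beta$) for each core neighbour $b\ne x_1$ of $y$, a launched walk passing consecutively $y_{k+1},x_k,\dots,x_1,y,c$ with $c\neq x_1,b$. This transit has $k+2$ edges, so it can begin at $\ell-k-1$ positions; after its first edge it is forced up to $y$, and there $c$ is one of $d-2$ out of $d-1$ choices. The expected number is $\varepsilon(\ell-k-1)\frac{d-2}{d-1}\ge\varepsilon(\ell-K-1)/2$;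

and symmetrically for $y_{k+1}$. Since $y_0,y_{k+1}$ are at distance at most $K\le\ell$ from $x$, all these walks live in the tree $B_{3\ell}(x)$, so they are paths. Suppose all requirements hold. Then $x$ is covered by ($\beta$). Let $z\notin V(H)$ be a core vertex. If no path of $\mathcal W$ contains both $x$ and $z$, they are separated. Otherwise the tree path from $x$ to $z$ is part of a core walk and leaves $H$, say through $y_0$. If $z=y_0$, the walk in ($\alpha$) contains $y_0$ and leaves it in both directions by neighbours other than $x_1$. So it contains neither $x_1$ nor $x$, and it separates. If $z\ne y_0$, the tree path continues from $y_0$ to some core neighbour $b\ne x_1$. The walk in ($\beta$) for this $b$ contains $x$, and passes $y_0$ between $x_1$ and $c\ne b$, hence does not contain $z$. There are at most $d(y_0)$ requirements at $y_0$ and at most $d(y_{k+1})$ at $y_{k+1}$, so the failure probability is at most $(d(y_0)+d(y_{k+1}))e^{-\varepsilon(\ell-K-1)/2}$.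

**Step 4: the exceptional set.** Let $Y$ be the set of core vertices of pieces in $\mathcal Q$ whose requirements fail. Each branch vertex $y$ is adjacent to at most $d(y)$ ends of edge pieces, and each piece in $\mathcal Q$ has at most $K$ core vertices. So $\mathbb E|Y|\le(1+K)e^{-\varepsilon(\ell-K-1)/2}\sum_vd(v)^2$, with the sum over core vertices, and $1+K\le2K$. Also $\mathbb E|\mathcal W|\le2\varepsilon e(G)$. Some outcome satisfies the stated bound. $\square$

## Linking half traces through the core: the upper bound

Fix $\eta\in(0,1)$. Choose constants in this order:

- $K\ge1$ with $\mathbb P(|t(o)|>K)<\eta$, by (9);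
- $\ell\ge K+2$ with $2KCe^{-\eta(\ell-K-1)/2}\le\eta$, with $C$ from (3);
- $J\ge3$ with $K\,\mathbb P(\mathrm{Poisson}(\lambda)>J)<\eta$;
- $A$ from Lemma 7 with $M=2K$;
- $R\ge1$ with $\limsup_n\frac1n\mathbb E\sum_{y\in X_{R,2J}}|B_1(y)|\le\eta^2/K$, by (4);
- $W$ with $K\,\mathbb P(|B_{2R+K}(T,o)|>W)<\eta$.

**Definition.** A piece $H$ of $C_1$ is *good* if:

- (G1) $|H|\le K$;
- (G2) $B_{3\ell+R+2K}(v)$ is a tree for every $v\in V(H)$;
- (G3) at most $J$ edges leave $H$;
- (G4) no neighbour of $H$ outside $H$ lies in $X_{R,2J}$;
- (G5) at most $W$ vertices (those of $H$ included) are at distance at most $2R$ from $H$.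

**Step 1: few vertices are in bad pieces.** An edge piece has two leaving edges and a branch piece at most $\deg(x_1)$. A vertex $y$ is a neighbour of at most $\deg y$ pieces. If (G1) holds and (G5) fails, then $|B_{2R+K}(v)|>W$ for each $v\in V(H)$. So the number of vertices in bad pieces of $C_1$ is at most
$$\#\{v:|t(v)|>K\}+K\Big(\#\{v:B_{3\ell+R+2K}(v)\text{ no tree}\}+\#\{v:\deg v>J\}+\sum_{y\in X_{R,2J}}\deg y+\#\{v:|B_{2R+K}(v)|>W\}\Big).$$
By (8) and Lemma 4, each of the terms other than the one with $X_{R,2J}$ is at most $\eta n$ with probability $1-o(1)$. By Markov, $K\sum_{y\in X_{R,2J}}\deg y>\eta n$ has probability at most $\eta+o(1)$. So the number is at most $5\eta n$ with probability at least $1-2\eta-o(1)$. Assume this, together with (3) and Lemma 7.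

**Lemma 14 (linking).** Let $H\neq H'$ be good pieces at distance greater than $2R$, and let $Q,Q'$ be half traces in $H,H'$, viewed as paths $a\to x$, $a'\to x'$ ending at spine ends. Then there is a path $P$ in $G$ from $a$ to $a'$ with $V(P)\cap V(H)=V(Q)$ and $V(P)\cap V(H')=V(Q')$.

*Proof.* Choose core edges $xy$, $x'y'$ leaving $H$, $H'$, and let $D=V(H)\cup V(H')$, so $|D|\le2K$. As the distance exceeds $2R$, $y,y'\notin D$. It suffices to show $y,y'\in\mathrm{big}(D)$: then a path from $y$ to $y'$ in $\mathrm{big}(D)$, which avoids $D$, completes $Q,Q'$ and the edges $xy,x'y'$ to the required path.

Let $B$ be the component of $y$ in $G\setminus D$ and suppose $|B|\le A\log n$. All edges leaving $B$ go to $D$, so by (G3) $e(B,V\setminus B)\le2J$. If $|B|\ge R$, then $y\in X_{R,2J}$, contradicting (G4). If $|B|<R$, then $B$ has no edge to $H'$, since otherwise $H$ and $H'$ would be at distance at most $R$. So $B$ is a component of $G\setminus V(H)$, and $V(H)\cup B\subseteq B_{R+K}(x)$, a tree by (G2). Hence $G[V(H)\cup B]$ is a tree with connected parts $H$ and $B$. So $G[B]$ is a tree and $xy$ is the only edge leaving $B$. Then $B$ contains no core vertex, but $y$ is in the core, a contradiction. The same holds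 for $y'$. $\square$

**Step 2: special halves and linking.** We now glue halves, taking care that no path is the only path for two vertices. Let $\mathcal Q$ be the set of good pieces and $\mathcal C_H$ the configurations from Lemma 12. Write $h=\sum_{\mathcal Q}h(\mathcal C_H)$ and $s=\sum_{\mathcal Q}s(\mathcal C_H)$. Call a half trace (a member of the multiset) *special* if some $u\in V(H)\setminus S$ belongs to it and to no other member of $\mathcal C_H$. Such $u$ is unique for the given half, because $\mathcal C_H$ together with $S$ separates $V(H)$. So there are exactly $s$ special halves.

Call two halves, in $H$ and $H'$, *compatible* if $H\ne H'$, the distance of $H$ and $H'$ is greater than $2R$, and no link between $H$ and $H'$ has been made so far. Each piece has at most $4K$ halves. By (G5) at most $W$ pieces, including $H$, are at distance at most $2R$ from $H$, and at most $4K$ pieces have been linked to $H$. So at any time a half is incompatible with at most $Z:=4K(W+4K)$ halves.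

*Phase 1:* as long as there is a compatible unlinked pair (special, non-special), link it by Lemma 14. *Phase 2:* then, as long as there is a compatible unlinked pair of non-special halves, link it. Unlinked halves are used as paths by themselves. If after Phase 1 an unlinked special half remains, then at most $Z$ non-special halves are unlinked at that moment. Every path made of halves then contains a special half, or is made of some of these at most $Z$ halves. So there are at most $s+Z$ paths. If no unlinked special half remains after Phase 1, then at the end at most $Z+1$ halves are unlinked (one of them, and those incompatible with it), and there are at most $\frac h2+Z+1$ paths. In both cases at most $\max(\frac h2,s)+Z+1$ paths arise from halves, and two special halves are never linked.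

**Step 3: the family.** Let $\mathcal P$ consist of:

- (a) $\{v\}$ for each vertex $v$ in a bad piece of $C_1$;
- (b) an optimal covering separating family of each component other than $C_1$;
- (c) all full traces of the $\mathcal C_H$, $H\in\mathcal Q$, all links, and all unlinked halves;
- (d) $\mathcal W$ from Lemma 13 (with this $\mathcal Q$ and $\varepsilon=\eta$; (G1), (G2) allow this), and $\{v\}$ for $v\in Y$.

Each member of $\mathcal C_H$ belongs to its own path in (c), and this path has exactly that member as its trace on $H$; for links this is the statement of Lemma 14.

**Step 4: $\mathcal P$ covers and separates.** Off-core vertices of good pieces are not in $S$, so they are covered by (c). Core vertices of good pieces are covered by (d), the others by (a) and (b). Let $u\ne v$. If one of them is in a bad piece, (a) separates. If one of them is outside $C_1$, (b) separates, together with the covering property if they are in different components. So let $u,v$ be in good pieces $H,H'$.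

- *One in the core, the other not.* By (d) a path inside the core contains the first, and it does not contain the second.
- *$H=H'$, both or neither in the core.* The set $S$ does not separate $u,v$, so some member of $\mathcal C_H$ does. The corresponding path in (c) has exactly this member as its trace on $H$, so it separates.
- *$H\ne H'$, both in the core.* Lemma 13 separates, or $\{u\}$ if $u\in Y$.
- *$H\neq H'$, both off-core.* By Lemma 8(a), a path of (c) with no endpoint in $H'$ does not contain $v$, and one with no endpoint in $H$ does not contain $u$. Suppose $u,v$ lie on the same paths of (c). There is at least one such path, and each has an endpoint in both $H$ and $H'$, so it is a link between $H$ and $H'$. There is at most one link between $H$ and $H'$. So $u$ and $v$ each lie on exactly one path of (c), the same link. Then $u$ lies in exactly one member of $\mathcal C_H$ and $v$ in exactly one member of $\mathcal C_{H'}$, so both linked halves are special. This never happens. Hence $u,v$ are separated.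

**Step 5: the size.** The paths in (a) number at most $5\eta n$. Those in (c) number at most $\sum f+\max(\frac h2,s)+Z+1$, bounded by Lemma 12. Those in (d), by Lemma 13, (3) and the choice of $\ell$, number at most $2\eta\lambda n+\eta n$. Since all $\varphi_\theta\ge0$ and $\varphi_\theta=\mathrm{sp}^*$ on the components other than $C_1$, with probability at least $1-2\eta-o(1)$
$$\mathrm{sp}^*(G)\le5\eta n+\sum_{C\ne C_1}\mathrm{sp}^*(C)+\max_\theta\sum_{H\in\mathcal Q}\varphi_\theta(H,S)+4K+Z+1+2\eta\lambda n+\eta n\le\max_\theta L_\theta(G)+(6+2\lambda)\eta n+O(1).\tag{12}$$

**End of the proof of Theorem 1.** By (7), $\max_\theta L_\theta(G)/n\to c$ in probability. Together with Proposition 9 and (12), where $\eta>0$ is arbitrary, $\mathrm{sp}^*(G)/n\to c$ in probability. By (1), a.a.s. $\mathrm{sp}(G(n,p))=cn+o(n)$, with $c=\max_{\theta\in[0,1]}\psi(\theta)\in[e^{-\lambda},1]$ by (10) and (11). $\blacksquare$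

## Monotonicity, continuity and large $\lambda$: proof of Theorem 2

**Part (i).** For $\lambda>1$ convergence in probability is Theorem 1. For $\lambda\le1$ it was shown, for $\mathrm{sp}^*$, in the section on ball frequencies, with $c(\lambda)=\mathbb E[\mathrm{sp}^*(T)/|T|]$, and (1) transfers it to $\mathrm{sp}$. The means converge because $0\le\mathrm{sp}/n\le1$.

**Part (ii).** Adding edges does not increase $\mathrm{sp}$, since paths remain paths. So coupling $G(n,\lambda/n)\subseteq G(n,\lambda'/n)$ for $\lambda<\lambda'$ shows that $c$ is non-increasing. Suppose $c$ were discontinuous at $\lambda$. Then there would be $\varepsilon>0$ and $\lambda_j\to\lambda$ with $|c(\lambda_j)-c(\lambda)|>\varepsilon$. Choose $n_1<n_2<\cdots$ such that for all $n\ge n_j$, $|\mathrm{sp}(G(n,\lambda_j/n))/n-c(\lambda_j)|<\varepsilon/2$ with probability at least $\frac12$. Put $p(n)=\lambda_j/n$ for $n_j\le n<n_{j+1}$. Then $np\to\lambda$, but for all $n\ge n_1$, with probability at least $\frac12$, $\mathrm{sp}/n$ differs from $c(\lambda)$ by more than $\varepsilon/2$. This contradicts (i).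

**Part (iii), lower bound.** This is the star argument. Consider a covering separating family of $G(n,p)$. Every isolated vertex needs its own path. Let $N$ be the number of remaining paths and $\ell_1$ the number of degree-1 vertices. A path contains a degree-1 vertex only as an endpoint, so it contains at most two. At most $N$ degree-1 vertices lie on exactly one path, since distinct ones of these lie on distinct paths. Counting incidences, $2N\ge2\ell_1-N$, so $N\ge\frac23\ell_1$. By Lemma 4, a.a.s. there are $e^{-\lambda}n+o(n)$ isolated and $\lambda e^{-\lambda}n+o(n)$ degree-1 vertices. Hence $c(\lambda)\ge(1+\frac{2\lambda}3)e^{-\lambda}$.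

**Part (iii), upper bound for large $\lambda$.** We use (11), and bound $\psi(\theta)$ for all $\theta$ by isolating three types.

- The type $(\{x\},\{x\})$ has $\varphi_\theta=0$.
- An isolated vertex, as a component, has $\varphi_\theta=1$ and $\pi=e^{-\lambda}$.
- The type $\tau_0$ (an edge $xu$ with $S=\{x\}$) has $\varphi_\theta(\tau_0)=\min(1-\frac\theta2,\theta)\le\frac23$. Every piece of type $\tau_0$ contains a degree-1 vertex of $G$, so $\pi_{\tau_0}/2\le\lambda e^{-\lambda}$ by Proposition 11.

All other types contribute at most their probability. Hence $\psi(\theta)\le e^{-\lambda}+\frac23\lambda e^{-\lambda}+\mathbb P(\mathcal O)$ for all $\theta$, where $\mathcal O$ is the event that the piece of $o$ has none of these three types. It remains to show $\mathbb P(\mathcal O)=O(\lambda^3e^{-2\lambda})$.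

First, $\xi\le2e^{-\lambda}$ for large $\lambda$: at $t=0$ we have $e^{-\lambda(1-t)}>t$, and at $t=2e^{-\lambda}$ we have $e^{-\lambda(1-t)}=e^{-\lambda}e^{2\lambda e^{-\lambda}}\le t$, so there is a root in $(0,2e^{-\lambda}]$. Let $I\sim\mathrm{Poisson}(\lambda\rho)$ and $F\sim\mathrm{Poisson}(\lambda\xi)$ be the independent numbers of children of $o$ with infinite and finite subtrees (infinite children and finite children, for short). Recall $\mathbb P(I=0)=e^{-\lambda\rho}=\xi$. A child conditioned to have an infinite subtree has an independent pair $I_w\sim\mathrm{Poisson}(\lambda\rho)$ conditioned to be at least $1$ (an event of probability $\rho$) and $F_w\sim\mathrm{Poisson}(\lambda\xi)$. A child conditioned to have a finite subtree has $j$ children with probability $e^{-\lambda}(\lambda\xi)^j/(j!\,\xi)=e^{-\lambda\xi}(\lambda\xi)^j/j!$, which is Poisson($\lambda\xi$). If $I=F=0$, the piece of $o$ is an isolated vertex. The other cases are as follows.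

- $I=0$, $F\ge1$: probability at most $\xi\cdot\lambda\xi=\lambda\xi^2$.
- $I=1$, $F\ge1$: probability at most $\lambda\xi\cdot\lambda\xi$.
- $I=1$, $F=0$: this has probability at most $\lambda\xi$. Let $w$ be the child. If $I_w\ge3$ and $F_w=0$, then $w$ is a branch vertex whose only pendant tree is $\{o\}$, so the piece is $\{w,o\}$ of type $\tau_0$. So the contribution is at most $\lambda\xi\big((\lambda+\lambda^2)\xi/\rho+\lambda\xi\big)=O(\lambda^3\xi^2)$.
- $I\ge2$ and ($F\ge2$ or some finite child of $o$ has a child): probability at most $(\lambda\xi)^2+\lambda\xi\cdot\lambda\xi$.
- $I\ge3$ and $o$ has at most one finite child, which is childless: $o$ is a branch vertex, and the piece has type $(\{x\},\{x\})$ or $\tau_0$. No contribution.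
- $I=2$, $F\ge1$: probability at most $\frac{\lambda^2}2\xi\cdot\lambda\xi$.
- $I=2$, $F=0$: unless one of the two infinite children has exactly one infinite child, both are branch vertices (the side of $o$ is a further infinite component), and the piece is $\{o\}$ of type $(\{x\},\{x\})$. The exception has probability $\lambda\rho\,\xi/\rho=\lambda\xi$ for each child, so the contribution is at most $\frac{(\lambda\rho)^2}2\xi\cdot2\lambda\xi=O(\lambda^3\xi^2)$.

As $\rho\to1$ for $\lambda\to\infty$, altogether $\mathbb P(\mathcal O)=O(\lambda^3\xi^2)=O(\lambda^3e^{-2\lambda})$. So $c(\lambda)\le(1+\frac{2\lambda}3)e^{-\lambda}+O(\lambda^3e^{-2\lambda})$, which with the lower bound proves (iii). $\blacksquare$
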